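\title{Interval partitions of the Boolean lattice and the Stanley depth of squarefree Veronese ideals}

\begin{abstract}
Let $I_{n,d}$ be the ideal of $K[x_1,\dots,x_n]$ generated by the squarefree monomials of degree $d$. We prove that its Stanley depth equals $d+\lfloor (n-d)/(d+1)\rfloor$ for all $1\le d\le n$ and every field $K$, which confirms a conjecture stated in a paper of Cimpoeas, and we determine the Stanley depth of all quotients $I_{n,d}/I_{n,e}$. The combinatorial core is a sharp statement about the Boolean lattice: the subsets of $\{1,\dots,n\}$ with at least $d$ elements can be partitioned into intervals $[A,B]$ with all $|B|\ge t$ if and only if $n\ge(d+1)(t-d)+d$. The partition is explicit. Points are placed on a circle, arcs are deleted until only a ``dense'' set remains, and dense sets are encoded as words whose letters are sorted into fixed and free ones.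
\end{abstract}

\section{The problem and the results}

Let $K$ be a field and let $S=K[x_1,\dots,x_n]$, $n\ge1$, be graded by $\mathbb Z^n$, the degree of $x_j$ being the $j$-th unit vector. A \emph{Stanley decomposition} of a $\mathbb Z^n$-graded $S$-module $M$ is a finite direct sum of $K$-vector spaces
\[
\mathcal D:\quad M=\bigoplus_{i} m_iK[Z_i],
\]
where each $m_i\in M$ is homogeneous, $Z_i\subseteq\{x_1,\dots,x_n\}$, and each \emph{piece} $m_iK[Z_i]$ is a free $K[Z_i]$-module, that is, $m_if\ne0$ for every nonzero $f\in K[Z_i]$. One sets $\operatorname{sdepth}(\mathcal D)=\min_i|Z_i|$, and the \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the maximum of $\operatorname{sdepth}(\mathcal D)$ over all Stanley decompositions $\mathcal D$ of $M$.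

A piece is a copy of a polynomial ring in $|Z_i|$ variables, so the Stanley depth measures how large all pieces can be made at the same time. A principal monomial ideal $uS$ is a single piece and has Stanley depth $n$. When there are several generators the pieces compete for room, and the first decomposition that comes to mind need not be the best. For the ideal $(x_1,x_2,x_3)$ in three variables, sorting monomials by the first variable that divides them gives $x_1S\oplus x_2K[x_2,x_3]\oplus x_3K[x_3]$, whose smallest piece has one variable. The cyclically symmetric decomposition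
\[
x_1K[x_1,x_3]\oplus x_2K[x_1,x_2]\oplus x_3K[x_2,x_3]\oplus x_1x_2x_3S
\]
has no piece with fewer than two.

For $1\le d\le n$ the \emph{squarefree Veronese ideal} $I_{n,d}$ is generated by all squarefree monomials of degree $d$. A count suggests what its Stanley depth should be. If all pieces have at least $\sigma$ variables, then each of the $\binom nd$ generators starts a piece of its own, and this piece contains at least $\sigma-d$ squarefree monomials of degree $d+1$. Hence $\binom nd(\sigma-d)\le\binom n{d+1}$, that is, $\sigma\le d+\frac{n-d}{d+1}$. This count sees only the degrees $d$ and $d+1$, and the question is whether the higher degrees impose further restrictions. The conjecture that they do not, so that the integer part of the bound is the true value, is posed in \cite{Cimpoeas}. It is known that $\operatorname{sdepth}(S/I_{n,d})=d-1$, that $d\le\operatorname{sdepth}(I_{n,d})\le d+\frac{n-d}{d+1}$, and that $\operatorname{sdepth}(I_{n,d})=d+1$ if $2d+1\le n\le 3d$. We use none of these facts, and we prove the conjecture.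

\begin{theorem}\label{thm:ideal}
For all $n\ge1$ and $1\le d\le n$,
\[
\operatorname{sdepth}(I_{n,d})=d+\Big\lfloor\frac{n-d}{d+1}\Big\rfloor .
\]
\end{theorem}

For $d=n$ the ideal is principal and the formula gives $n$; for $d=1$ it gives $\lceil n/2\rceil$, which is $2$ in the example above. Theorem~\ref{thm:ideal} is one end of a family of statements. Put $I_{n,0}=S$ and $I_{n,n+1}=0$.

\begin{theorem}\label{thm:quotient}
For all $0\le d<e\le n+1$,
\[
\operatorname{sdepth}(I_{n,d}/I_{n,e})=\min\Big\{e-1,\ d+\Big\lfloor\frac{n-d}{d+1}\Big\rfloor\Big\}.
\]
\end{theorem}

The case $d=0$ reads $\operatorname{sdepth}(S/I_{n,e})=e-1$. Both theorems rest on a statement about finite sets. Write $[n]=\{1,\dots,n\}$. For finite sets $A\subseteq B$ the \emph{interval} $[A,B]$ is the family $\{T:A\subseteq T\subseteq B\}$; its \emph{bottom} is $A$ and its \emph{top} is $B$.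

\begin{theorem}\label{thm:intervals}
Let $0\le d\le t\le n$. The family $\{T\subseteq[n]:|T|\ge d\}$ can be partitioned into intervals $[A,B]$ with all $|B|\ge t$ if and only if $n\ge(d+1)(t-d)+d$. In that case the family $\{T\subseteq[n]:d\le|T|\le t\}$ can be partitioned into intervals whose tops all have size exactly $t$.
\end{theorem}

Section~\ref{sec:reduction} reduces the three theorems to the extreme case $n=(d+1)(t-d)+d$ of Theorem~\ref{thm:intervals}. Section~\ref{sec:arcs} reduces that case to a family of subsets of a circle that we call dense, Section~\ref{sec:words} translates density into a property of words, and Section~\ref{sec:dense} partitions the dense sets.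

\section{Reduction to the critical number of points}\label{sec:reduction}

For $A\subseteq[n]$ let $x_A=\prod_{j\in A}x_j$ and $K[A]=K[x_j:j\in A]$. The \emph{support} of a monomial $u$ is $\operatorname{supp}u=\{j:x_j\text{ divides }u\}$. For $0\le d<e\le n+1$ put
\[
\mathcal P(n,d,e)=\{T\subseteq[n]:d\le|T|\le e-1\},\qquad \mathcal P(n,d)=\mathcal P(n,d,n+1).
\]
A monomial lies in $I_{n,d}$ exactly when its support has at least $d$ elements. So the module $M=I_{n,d}/I_{n,e}$ has as a $K$-basis the classes of the monomials $u$ with $\operatorname{supp}u\in\mathcal P(n,d,e)$; we call these the \emph{basis monomials}. Every $\mathbb Z^n$-graded component of $M$ is zero or is spanned by one basis monomial.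

\begin{lemma}\label{lem:lower}
If $\mathcal P(n,d,e)$ is partitioned into intervals $[A_i,B_i]$, then $I_{n,d}/I_{n,e}=\bigoplus_ix_{A_i}K[B_i]$ is a Stanley decomposition, and so $\operatorname{sdepth}(I_{n,d}/I_{n,e})\ge\min_i|B_i|$.
\end{lemma}

\begin{proof}
For $A\subseteq B$, a monomial $u$ lies in $x_AK[B]$ if and only if $A\subseteq\operatorname{supp}u\subseteq B$. Hence all monomials of $x_{A_i}K[B_i]$ are basis monomials, which makes the piece free, and every basis monomial lies in exactly one piece.
\end{proof}

\begin{lemma}\label{lem:upper}
For $0\le d<e\le n+1$ we have $\operatorname{sdepth}(I_{n,d}/I_{n,e})\le\min\{e-1,\ d+\lfloor\frac{n-d}{d+1}\rfloor\}$.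
\end{lemma}

\begin{proof}
Let $\mathcal D:M=\bigoplus_im_iK[Z_i]$ be a Stanley decomposition of $M=I_{n,d}/I_{n,e}$ and let $\sigma=\operatorname{sdepth}(\mathcal D)$. Each $m_i$ is homogeneous and nonzero, hence a scalar multiple of a basis monomial, and we may take the scalar to be $1$. The pieces are graded subspaces and the components of $M$ have dimension at most one, so every basis monomial lies in exactly one piece.

The monomial $m_i\prod_{x\in Z_i}x$ is nonzero in $M$, so its support has at most $e-1$ elements, and $|Z_i|\le e-1$. Thus $\sigma\le e-1$. If $e=d+1$, the minimum in the statement is $d=e-1$ and we are done.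

Let $e\ge d+2$, so that squarefree monomials of degree $d+1$ are basis monomials. Let $|A|=d$. The piece containing $x_A$ is generated by a basis monomial that divides $x_A$; its support has at least $d$ elements, so it is $x_A$ itself. The piece is therefore $x_AK[Z_A]$ with $|Z_A|\ge\sigma$, and it contains the squarefree monomials $x_Ax_j$ with $x_j\in Z_A$ and $j\notin A$, of which there are at least $\sigma-d$. Different sets $A$ give different pieces, and these have no monomial in common. Hence $\binom nd(\sigma-d)\le\binom n{d+1}=\binom nd\frac{n-d}{d+1}$, and $\sigma$ is an integer.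
\end{proof}

To pass from $\mathcal P(n,d)$ to $\mathcal P(n,d,e)$ we cut intervals off at a given size. This costs nothing beyond the obvious.

\begin{lemma}\label{lem:truncate}
Let $[A,B]$ be an interval and $|A|\le t\le|B|$. Then $\{T\in[A,B]:|T|\le t\}$ can be partitioned into intervals whose tops have size exactly $t$.
\end{lemma}

\begin{proof}
Removing $A$ from all sets, we must partition $\{X\subseteq[b]:|X|\le c\}$ into intervals with tops of size exactly $c$, where $b=|B\setminus A|$, $c=t-|A|$ and $0\le c\le b$. We use induction on $b$. For $c=0$ the family is $[\emptyset,\emptyset]$ and for $c=b$ it is $[\emptyset,[b]]$. For $0<c<b$, the sets without the element $b$ form $\{X\subseteq[b-1]:|X|\le c\}$, and the sets with $b$ are obtained by adding $b$ to the members of $\{X\subseteq[b-1]:|X|\le c-1\}$. The induction hypothesis applies to both families, and adding $b$ raises the tops of the second from size $c-1$ to size $c$.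
\end{proof}

From now on $k\ge1$ is a fixed integer, the amount by which the tops must exceed $d$, and
\[
N_g=(g+1)(k+1)-1=(g+1)k+g\qquad(g\ge0).
\]
Thus $N_d$ is the smallest number of points that Theorem~\ref{thm:intervals} allows for $t=d+k$. The rest of the paper proves the following theorem.

\begin{theorem}\label{thm:critical}
For all $d\ge0$, the family of subsets of size at least $d$ of an $N_d$-element set can be partitioned into intervals with tops of size at least $d+k$.
\end{theorem}

\begin{lemma}\label{lem:larger}
Theorem~\ref{thm:critical} implies that for all $d\ge0$ and $n\ge N_d$ the family $\mathcal P(n,d)$ can be partitioned into intervals with tops of size at least $d+k$.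
\end{lemma}

\begin{proof}
We use induction on $d$. For $d=0$ the single interval $[\emptyset,[n]]$ has a top of size $n\ge N_0=k$. For $d\ge1$ we use a second induction on $n$, which starts at $n=N_d$ with Theorem~\ref{thm:critical}. Let $n>N_d$. The sets not containing $n$ form $\mathcal P(n-1,d)$, to which the induction on $n$ applies. The sets containing $n$ are the sets $T'\cup\{n\}$ with $T'\in\mathcal P(n-1,d-1)$. Since $n-1\ge N_d\ge N_{d-1}$, the induction on $d$ partitions $\mathcal P(n-1,d-1)$ into intervals with tops of size at least $d-1+k$; add $n$ to all bottoms and tops.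
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:intervals}, given Theorem~\ref{thm:critical}]
If the partition exists, Lemmas~\ref{lem:lower} and~\ref{lem:upper} with $e=n+1$ give $t\le d+\frac{n-d}{d+1}$, which is the inequality $n\ge(d+1)(t-d)+d$. Conversely, assume the inequality. If $t=d$, take the one-element intervals $[T,T]$. If $t>d$, put $k=t-d$; the inequality says $n\ge N_d$, and Lemma~\ref{lem:larger} applies. For the last assertion, discard the intervals $[A,B]$ with $|A|>t$ and apply Lemma~\ref{lem:truncate} to the others.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:ideal} and~\ref{thm:quotient}]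
The upper bound in Theorem~\ref{thm:quotient} is Lemma~\ref{lem:upper}. Let $t=d+\lfloor\frac{n-d}{d+1}\rfloor$. Then $d\le t\le n$ and $(d+1)(t-d)\le n-d$, so Theorem~\ref{thm:intervals} partitions $\mathcal P(n,d)$ into intervals $[A,B]$ with $|B|\ge t$. Intersect each of them with $\mathcal P(n,d,e)$. If $|B|\le e-1$ the interval is unchanged, if $|A|>e-1$ it disappears, and otherwise Lemma~\ref{lem:truncate} cuts the intersection into intervals with tops of size $e-1$. All tops now have size at least $\min\{e-1,t\}$, and Lemma~\ref{lem:lower} gives the lower bound. Theorem~\ref{thm:ideal} is the case $e=n+1$, where the minimum is $t$ because $t\le n$.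
\end{proof}

Both partitions that we construct below are obtained by assigning an interval to each set, and both are verified by the following criterion.

\begin{lemma}\label{lem:criterion}
Let $\mathcal F$ be a family of finite sets, and suppose that to each $T\in\mathcal F$ an interval $I(T)$ is assigned such that $T\in I(T)\subseteq\mathcal F$ and $I(T')=I(T)$ for all $T'\in I(T)$. Then the distinct intervals $I(T)$ partition $\mathcal F$.
\end{lemma}

\begin{proof}
They cover $\mathcal F$, and if $T'\in I(T_1)\cap I(T_2)$, then $I(T_1)=I(T')=I(T_2)$.
\end{proof}

\section{Deleting arcs}\label{sec:arcs}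

For $n=N_d$ we have $\frac{n-d}{d+1}=k$, so $\binom n{d+1}=k\binom nd$ and the count of Lemma~\ref{lem:upper} leaves no slack. In a partition as in Theorem~\ref{thm:critical}, every $d$-set $B$ is the bottom of an interval, the top of that interval has exactly $d+k$ elements, and these intervals together contain every $(d+1)$-set. We therefore need a rule that assigns to each $d$-set $B$ a $k$-set $R$ disjoint from it. The identity $N_d=d(k+1)+k$ suggests one: let each element of $B$ leave together with $k$ points outside $B$, and let $R$ be what remains. To decide which points leave with which element, we place the points on a circle.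

\begin{example}\label{ex:five}
Let $d=2$, $k=1$, $N_2=5$, and work in $\mathbb Z_5=\{1,\dots,5\}$. We repeatedly delete an element of $T$ together with the next surviving point, provided that point is not in $T$. For $T=\{1,3\}$ we delete $\{1,2\}$ and $\{3,4\}$, in either order. For $T=\{1,2\}$ we must delete $\{2,3\}$ first; then $4$ follows $1$, and we delete $\{1,4\}$. In both cases the point $5$ remains, which gives the intervals $[\{1,3\},\{1,3,5\}]$ and $[\{1,2\},\{1,2,5\}]$. Their rotations are ten intervals that contain each $2$-set and each $3$-set once. For $T=\{1,2,3,4\}$ we delete $\{4,5\}$ and are stuck, since $T$ fills the remaining circle $\{1,2,3\}$; for $T=\mathbb Z_5$ we are stuck at once. Here the stuck sets are large enough to be intervals on their own. For larger $k$ they are not, and they are the real difficulty.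
\end{example}

Let $R$ be a cyclically ordered set with $|R|=N_g$, $g\ge1$; note that $N_g\ge2k+1$. For $x\in R$, the \emph{arc} $\operatorname{arc}_R(x)$ consists of $x$ and the $k$ elements of $R$ that follow it. Given a set $T$, an element $x\in T\cap R$ is \emph{removable} in $R$ if it is the only element of $T$ in $\operatorname{arc}_R(x)$. A subset $T\subseteq R$ is \emph{dense} in $R$ if it is nonempty and has no removable element. A \emph{window} is a set of $k$ cyclically consecutive elements of $R$.

\begin{lemma}\label{lem:windows}
A subset $T\subseteq R$ is dense if and only if it meets every window. Consequently supersets of dense sets are dense, and a dense set has more than $g+1$ elements.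
\end{lemma}

\begin{proof}
Identify $R$ with $\mathbb Z_{N_g}$. If $T$ meets every window, it is nonempty and meets $\{x+1,\dots,x+k\}$ for each $x\in T$. Conversely, let $T\ne\emptyset$ miss the window $\{y,\dots,y+k-1\}$, and let $i\ge1$ be minimal with $x=y-i\in T$. Then $T$ misses $x+1,\dots,y+k-1$, a list that begins with $x+1,\dots,x+k$, so $x$ is removable. Finally, there are $N_g$ windows and each point lies in $k$ of them, so a dense set satisfies $|T|\ge N_g/k=g+1+g/k>g+1$.
\end{proof}

The heart of the proof is the next proposition, which is proved in Sections~\ref{sec:words} and~\ref{sec:dense}.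

\begin{proposition}\label{prop:dense}
For $d\ge1$, the family of dense subsets of $\mathbb Z_{N_d}$ can be partitioned into intervals with tops of size at least $d+k$.
\end{proposition}

For $k\le2$ one-element intervals suffice, since dense sets have at least $d+2$ elements. For $k=3$ and $d=1$ the set $\{1,4,7\}\subseteq\mathbb Z_7$ is dense and has fewer than $d+k=4$ elements.

We now deduce Theorem~\ref{thm:critical}. Let $d\ge1$, $N=N_d$, and fix $T\subseteq\mathbb Z_N$. Subsets $R\subseteq\mathbb Z_N$ carry the induced cyclic order. If $|R|=N_g$ with $g\ge1$ and $x\in T\cap R$ is removable in $R$, a \emph{step} replaces $R$ by $R\setminus\operatorname{arc}_R(x)$, a set of size $N_g-(k+1)=N_{g-1}$. A sequence of steps is \emph{maximal} if it ends at a set of size $N_0=k$ or at a set in which no element is removable. Since several elements may be removable at once, we must show that the choices do not matter.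

\begin{lemma}\label{lem:confluence}
Let $R\subseteq\mathbb Z_N$ with $|R|=N_g$. All maximal sequences of steps that start at $R$ end at the same set.
\end{lemma}

\begin{proof}
We use induction on $g$. If no step or only one step is possible from $R$, the claim is trivial or follows from the induction hypothesis. So let $x\ne y$ be removable in $R$. Their arcs are disjoint: if a point were the $i$-th follower of $x$ and the $j$-th follower of $y$ with, say, $0\le j<i\le k$, then $y\in T$ would be the $(i-j)$-th follower of $x$, which is impossible. (The case $i=j$ would give $x=y$.) Hence $N_g\ge2(k+1)>N_1$, so $g\ge2$ and a second step is allowed after the first. In $R_x=R\setminus\operatorname{arc}_R(x)$ the element $y$ has the same $k$ followers as in $R$, so it is removable with the same arc; the same holds for $x$ in $R_y=R\setminus\operatorname{arc}_R(y)$. Thus $R_x$ and $R_y$ both lead in one step to $R_{xy}=R\setminus(\operatorname{arc}_R(x)\cup\operatorname{arc}_R(y))$. By induction, all maximal sequences from $R_x$ end where those from $R_{xy}$ end, and so do all maximal sequences from $R_y$.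
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:critical}, given Proposition~\ref{prop:dense}]
For $d=0$ the family is one interval with a top of size $N_0=k$. Let $d\ge1$ and $N=N_d$. For every $R\subseteq\mathbb Z_N$ with $|R|=N_g$, $1\le g\le d$, fix a partition $\Pi_R$ of the dense subsets of $R$ into intervals with tops of size at least $g+k$; it exists by Proposition~\ref{prop:dense}, since density depends only on the cyclic order. For $|R|=N_0=k$ let $\Pi_R=\{[\emptyset,R]\}$.

Let $T\subseteq\mathbb Z_N$ with $|T|\ge d$. Let $R(T)$ be the common end of the maximal sequences of steps for $T$ that start at $\mathbb Z_N$, let $|R(T)|=N_g$, and put $B(T)=T\setminus R(T)$. There were $d-g$ steps and each deleted exactly one element of $T$, so $|B(T)|=d-g$ and $|T\cap R(T)|\ge g$. If $g\ge1$, then $T\cap R(T)$ is nonempty, and this is where $|T|\ge d$ is used; it has no removable element, so it is dense in $R(T)$. In all cases $T\cap R(T)$ lies in a unique interval $[A^\circ,Y^\circ]\in\Pi_{R(T)}$, and we set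
\[
J(T)=[A^\circ\cup B(T),\ Y^\circ\cup B(T)]\ni T.
\]
The top has size at least $(g+k)+(d-g)=d+k$. The bottom has size at least $d$: for $g=0$ it is $B(T)$, and for $g\ge1$ the set $A^\circ$ is dense in $R(T)$, so $|A^\circ|>g+1$ by Lemma~\ref{lem:windows}.

Let $T'\in J(T)$. Outside $R(T)$ both $T$ and $T'$ are equal to $B(T)$. Take a sequence of steps for $T$ from $\mathbb Z_N$ to $R(T)$. Whether a step is allowed depends only on which points of the deleted arc belong to the set, and these points lie outside $R(T)$; so the same steps are allowed for $T'$. The sequence is also maximal for $T'$, because $g=0$ or $T'\cap R(T)\in[A^\circ,Y^\circ]$ is dense in $R(T)$. By Lemma~\ref{lem:confluence}, $R(T')=R(T)$. Hence $B(T')=B(T)$, the set $T'\cap R(T')$ lies in the same interval $[A^\circ,Y^\circ]$, and $J(T')=J(T)$. Lemma~\ref{lem:criterion} completes the proof.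
\end{proof}

\begin{remark}
If $|T|\in\{d,d+1\}$, then $|T\cap R(T)|\le g+1$, which is too small for a dense set, so $g=0$. Thus the intervals $[B(T),B(T)\cup R(T)]$ with $g=0$ contain all $d$-sets and all $(d+1)$-sets, as the count at the beginning of this section demands.
\end{remark}

\section{Dense sets as words}\label{sec:words}

Let $d\ge1$, $q=d+1\ge2$ and $N=N_d=q(k+1)-1$. An interval of dense sets is determined by a dense bottom $A$ and a set $U$ of free points. To find such intervals we must see which points of a dense set are needed for density and which are not. The condition on windows hides this, because each point serves $k$ overlapping windows. A change of coordinates reduces the $N$ conditions to $q$.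

Represent $\mathbb Z_N$ by $\{1,\dots,N\}$ and write $x=(k+1)r+c$ with \emph{row} $r\in\{0,\dots,d\}$ and \emph{column} $c\in\{0,\dots,k\}$. We also write $x=(r,c)$. All cells of the $q\times(k+1)$ grid occur except $(0,0)$. The circle is the grid read row by row. Reading it column by column gives a second numbering, the \emph{time}
\[
\tau(x)=qc+r,
\]
which is a bijection onto $\{1,\dots,N\}$ because $N=qk+d$; see Figure~\ref{fig:grid}. (Since $q(k+1)\equiv1$, we have $\tau(x)\equiv qx\pmod N$: one unit of time is a jump of length $k+1$ on the circle, the shortest jump that passes over a whole window.) When we write $r+1$, rows are read in $\mathbb Z_q$; inequalities between rows refer to the representatives $0,\dots,d$. Since $q\ge2$, we always have $r+1\ne r$.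

\begin{lemma}\label{lem:pairs}
A set $T\subseteq\mathbb Z_N$ is dense if and only if for every $r\in\mathbb Z_q$ there are $x\in T$ in row $r+1$ and $y\in T$ in row $r$ with $\tau(x)<\tau(y)$.
\end{lemma}

\begin{proof}
Let $W(r,c)$ be the window of the $k$ points that follow the position $(k+1)r+c$, for $0\le r\le d$ and $0\le c\le k$. All windows have this form, and $W(0,0)=\{1,\dots,k\}$ is a window too. A window is a tail of one row followed by a head of the next:
\begin{align*}
W(r,c)&=\{(r,c'):c'>c\}\cup\{(r+1,c'):c'<c\}\qquad(r<d),\\
W(d,c)&=\{(d,c'):c'>c\}\cup\{(0,c'):1\le c'\le c\}.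
\end{align*}
The shift in the second line comes from the missing cell $(0,0)$. In terms of time it disappears: with $\theta=qc+r$, in all cases
\[
W(r,c)=\{y\text{ in row }r:\tau(y)>\theta\}\cup\{x\text{ in row }r+1:\tau(x)<\theta\}.
\]
Indeed, $qc'+r>qc+r$ means $c'>c$; for $r<d$, the inequality $qc'+r+1<qc+r$ means $c'<c$ because $q\ge2$; and for $r=d$, the inequality $qc'<qc+d$ means $c'\le c$ because $1\le d<q$.

Suppose the condition holds for $r$ with the points $x,y$. Then $T$ meets $W(r,c)$ in $y$ if $\tau(y)>\theta$, and otherwise in $x$, since then $\tau(x)<\tau(y)\le\theta$. So $T$ is dense by Lemma~\ref{lem:windows}.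

Conversely, let $T$ meet every window and fix $r$. The window $W(r,0)$ is contained in row $r$, as the formulas above show, so $T$ meets row $r$. Let $y=(r,c)$ be the point of $T$ in row $r$ with the largest time. Then $T$ misses the first part of $W(r,c)$, so it contains a point $x$ in row $r+1$ with $\tau(x)<\theta=\tau(y)$.
\end{proof}

List the points of $T$ by increasing time as $z_1,\dots,z_M$, and let $w_j\in\mathbb Z_q$ be the row of $z_j$, its \emph{letter}. Lemma~\ref{lem:pairs} says that density depends only on the word $w_1\cdots w_M$: for each $r$, the letter $r+1$ must occur somewhere before the letter $r$. We then say that the word \emph{contains the pair} $(r+1,r)$.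

Repeating a letter immediately after itself creates no new pair. This suggests intervals of the following shape: the bottom $A$ cuts the time axis into gaps, and in each gap the points of one chosen row are free. The size of the top can be computed exactly. For a statement $P$ let $\mathbf 1_P$ be $1$ if $P$ holds and $0$ otherwise.

\begin{lemma}\label{lem:count}
Let $A=\{a_1,\dots,a_m\}\subseteq\mathbb Z_N$ with $\tau(a_1)<\dots<\tau(a_m)$, let $\rho_i$ be the row of $a_i$, and let $u_0,\dots,u_m\in\{0,\dots,d\}$. Put $\tau(a_0)=0$ and $\tau(a_{m+1})=N+1$. For $0\le i\le m$, let \emph{gap} $i$ be the set of points $z$ with $\tau(a_i)<\tau(z)<\tau(a_{i+1})$, and let $U$ be the set of points that lie in gap $i$ and in row $u_i$ for some $i$. Then $A\cap U=\emptyset$ and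
\[
|A\cup U|=k+\mathbf 1_{u_0>0}+\sum_{i=1}^m\big(\mathbf 1_{u_{i-1}<\rho_i}+\mathbf 1_{u_i>\rho_i}\big).
\]
\end{lemma}

For $m=0$ this is the size of row $u_0$. In general, picture a walker who sits in row $u_i$ during gap $i$ and collects about one point per column. In the column of $a_i$ he collects $a_i$; he may gain a point before it if $u_{i-1}<\rho_i$, and a point after it if $u_i>\rho_i$.

\begin{proof}
No $a_i$ lies in a gap, so $A\cap U=\emptyset$. Write $\tau(a_i)=qc_i+\rho_i$ for $0\le i\le m+1$, with $c_0=\rho_0=0$, $c_{m+1}=k+1$, $\rho_{m+1}=0$. The points of $U$ in gap $i$ correspond to the integers $c$ with $qc_i+\rho_i<qc+u_i<qc_{i+1}+\rho_{i+1}$, that is,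
\[
c_i+\mathbf 1_{u_i\le\rho_i}\le c\le c_{i+1}-1+\mathbf 1_{u_i<\rho_{i+1}} .
\]
Their number is $c_{i+1}-c_i+\mathbf 1_{u_i<\rho_{i+1}}-\mathbf 1_{u_i\le\rho_i}$ provided this integer is nonnegative. It is: if $c_{i+1}>c_i$ the first difference is at least $1$, and if $c_{i+1}=c_i$ then $\rho_i<\rho_{i+1}$, so $u_i\le\rho_i$ implies $u_i<\rho_{i+1}$. Summing over $i=0,\dots,m$, the columns telescope to $k+1$. Since $\mathbf 1_{u_m<\rho_{m+1}}=0$ and $\mathbf 1_{u_i\le\rho_i}=1-\mathbf 1_{u_i>\rho_i}$ for $0\le i\le m$, we obtain
\[
|U|=k+1+\sum_{i=1}^m\mathbf 1_{u_{i-1}<\rho_i}-(m+1)+\mathbf 1_{u_0>0}+\sum_{i=1}^m\mathbf 1_{u_i>\rho_i}.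
\]
Add $|A|=m$.
\end{proof}

\section{Partitioning the dense sets}\label{sec:dense}

We must choose $A$ and $u_0,\dots,u_m$ for each dense set $T$ so that three demands are met: $A$ is dense, the sum in Lemma~\ref{lem:count} reaches $d+k$, and the choice can be read off from any member of $[A,A\cup U]$. Two examples show which ingredients are needed. In this section points are named by their times, and a \emph{run} of a word is a maximal block of equal letters.

\subsection*{Two letters: the initial row}

Let $d=1$. The letter of a point is the parity of its time, and a word contains the pairs $(1,0)$ and $(0,1)$ exactly when it has at least three runs. The first attempt is to fix the first point of each run and to put $u_i=\rho_i$ for $i\ge1$: adding or removing points of row $\rho_i$ in gap $i$ does not change where the runs start. But gap $0$ must also be used. For $k=3$ the dense set $\{5,6,7\}$ has no point after its first one that could be freed, and its size is $3<4$.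

Points of row $\rho_1$ in gap $0$ would change the first fixed point, so $u_0$ has to be the other row. Then a word no longer tells us whether its first run is free or fixed, unless some rule decides this from data common to the whole interval. The last letter $\ell$ is such a datum. Let $s$ be the other letter, and declare the first run free exactly when its letter is $s$. A dense word that begins with $s$ and ends with $\ell$ has an even number of runs, hence at least four, and stays dense when the first run is removed. So $A$ has the word $\ell s\ell\cdots\ell$ of odd length $m\ge3$, and $u_0=s$. Lemma~\ref{lem:count} gives $|A\cup U|=k+\frac{m+1}2$: for $s=0$ the terms come from the $\frac{m+1}2$ odd indices $i$, and for $s=1$ from $\mathbf 1_{u_0>0}$ and the $\frac{m-1}2$ even indices. The set $\{5,6,7\}$ now has the top $\{2,4,5,6,7\}$.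

\subsection*{Four letters: holding a row}

For general $d$ we take $s=\ell+1$; Lemma~\ref{lem:after} below shows why this choice keeps $A$ dense. With $u_i=\rho_i$, however, the sum in Lemma~\ref{lem:count} counts only the ascents of $u_0,\dots,u_m$, while density asks mostly for descents. Let $d=k=3$, $N=15$, and $T=\{3,6,9,12,15\}$, with word $3\,2\,1\,0\,3$. It contains the pairs $(1,0)$, $(2,1)$, $(3,2)$, $(0,3)$. Here $s=0$, the sequence $u=(0,3,2,1,0,3)$ has two ascents, and the top has size $5<6$.

The remedy comes from a closer look at which letters matter. Once the pair $(h+1,h)$ has been completed by an occurrence of $h$, later occurrences of $h$ are useless: the pair $(h+1,h)$ is done, and for the pair $(h,h-1)$ the earlier $h$ serves at least as well. So we may keep $u_i=h$ while other letters go by. Such a step has $u_{i-1}=u_i=h\ne\rho_i$ and contributes $1$ to the sum, whether $\rho_i$ is larger or smaller than $h$. If $(h+1,h)$ is the \emph{first} pair to be completed, then each of the other $d$ letters has yet to appear. We cannot hold row $h$ to the end, since free points in the last gap could then change the last letter, and with it $s$.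 We release it at the $d$-th letter different from $h$. In the example $h=2$ and $u=(0,3,2,2,2,3)$; the points $10$ and $14$ become free, and the top has size $7$ (Figure~\ref{fig:grid}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!30] (0,-1) rectangle (1,0);
\draw (0,-4) grid (4,0);
\foreach \x in {0,1,2,3} \node at (\x+0.5,0.35) {$c=\x$};
\foreach \y in {0,1,2,3} \node at (-0.7,-\y-0.5) {$r=\y$};
\foreach \x/\y/\z in {0/1/1,0/2/2,1/0/4,1/1/5,1/3/7,2/0/8,2/3/11,3/1/13}
  \node at (\x+0.5,-\y-0.5) {$\z$};
\foreach \x/\y/\z in {0/3/3,1/2/6,2/1/9,3/0/12,3/3/15}
  \node[circle,fill=black,text=white,inner sep=0pt,minimum size=7mm] at (\x+0.5,-\y-0.5) {$\z$};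
\foreach \x/\y/\z in {2/2/10,3/2/14}
  \node[circle,draw,thick,inner sep=0pt,minimum size=7mm] at (\x+0.5,-\y-0.5) {$\z$};
\end{tikzpicture}
\caption{The case $d=k=3$, $N=15$. The cell in row $r$ and column $c$ is the point $4r+c$ of $\mathbb Z_{15}$ and is labeled by its time $4c+r$; the cell $(0,0)$ is missing. The black points form a dense set with word $3\,2\,1\,0\,3$ of rows in time order. It is the bottom of an interval whose free points, circled, lie in row $2$, which is held from time $6$ until time $15$.}
\label{fig:grid}
\end{figure}

\subsection*{The construction}

Let $d\ge1$ and let $T=\{z_1,\dots,z_M\}$ be dense, with word $w_1\cdots w_M$. Put $\ell=w_M$ and $s=\ell+1$. Let $j_0\ge0$ be maximal with $w_1=\dots=w_{j_0}=s$. Then $j_0<M$ and $w_{j_0+1}\ne s$.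

\begin{lemma}\label{lem:after}
For every $r\in\mathbb Z_q$ there are indices $j_0<i<j$ with $w_i=r+1$ and $w_j=r$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:pairs} there are indices $1\le i<j$ with these letters. If $r+1\ne s$, then $i>j_0$ and we are done. In particular, the case $r=s$ shows that $s$ occurs at some index $i'>j_0$. In the remaining case $r+1=s$ we have $r=\ell$, and we take $i=i'$ and $j=M$; here $i'<M$ because $w_M\ne s$.
\end{proof}

The last case is the reason for the choice $s=\ell+1$: the only pair that could depend on the initial copies of $s$ is $(s,s-1)$, and it is secured by the last letter.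

Say that an index $j$ \emph{completes a pair} if there is $i$ with $j_0<i<j$ and $w_i=w_j+1$. Let $j_1$ be the least such index, which exists by Lemma~\ref{lem:after}, and put $h=w_{j_1}$. Every letter $r\ne h$ occurs at some index larger than $j_1$: the index $j$ that Lemma~\ref{lem:after} provides for $r$ completes a pair, so $j\ge j_1$, and $j\ne j_1$ because $w_j=r\ne h$. Hence at least $d=q-1$ indices $j>j_1$ have $w_j\ne h$. Let $j_2$ be the $d$-th smallest of them. Define the \emph{states} $v_0,\dots,v_M$ by
\[
v_0=s,\qquad v_j=h\ \text{ for } j_1<j<j_2,\qquad v_j=w_j\ \text{ for all other } j\ge1 .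
\]
Note that $v_j=s$ for $j\le j_0$ and $v_j=h$ for $j_1\le j<j_2$. An index $j\ge1$, and the point $z_j$, is \emph{free} if $w_j=v_{j-1}$ and \emph{fixed} otherwise. The following facts are read off from the definitions.
\begin{itemize}
\item The indices $j\le j_0$ are free, and $j_0+1$ is fixed. Also $j_0+1<j_1$.
\item For $j_1<j\le j_2$, the index $j$ is fixed if and only if $w_j\ne h$. So $j_2$ is fixed, and exactly $d-1$ indices strictly between $j_1$ and $j_2$ are fixed; we call these \emph{passing}.
\item The state does not change at a free index $j$: either $v_j=w_j=v_{j-1}$, or $j_1<j<j_2$ and $v_j=h=v_{j-1}$.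
\end{itemize}
Let $A=\{a_1,\dots,a_m\}$ be the set of fixed points in order of time, with rows $\rho_i$, so that $a_1=z_{j_0+1}$. Let $u_0=s$, and let $u_i=v_j$ where $a_i=z_j$. Let $U$ be as in Lemma~\ref{lem:count}, and define
\[
I(T)=[A,A\cup U].
\]
By the third fact, the state is $u_i$ at every point of $T$ in gap $i$, and the state just before $a_i$ is $u_{i-1}$. A free point $z_j$ in gap $i$ has letter $v_{j-1}=u_i$, so it belongs to $U$. Hence $T\in I(T)$. We verify the three demands in turn.

\begin{lemma}\label{lem:top}
$|A\cup U|\ge d+k$.
\end{lemma}

\begin{proof}
All terms in the formula of Lemma~\ref{lem:count} are nonnegative. Each of the $d-1$ passing points $a_i$ has $u_{i-1}=u_i=h\ne\rho_i$ and contributes $\mathbf 1_{h<\rho_i}+\mathbf 1_{h>\rho_i}=1$. The point $a_1$ is not passing, and $\rho_1\ne s=u_0$. So either $u_0>0$, or $u_0=0<\rho_1$, and $\mathbf 1_{u_0>0}+\mathbf 1_{u_0<\rho_1}\ge1$. The total is at least $k+1+(d-1)$.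
\end{proof}

\begin{lemma}\label{lem:bottom}
The set $A$ is dense. Moreover, $j_1$ is fixed, and some fixed index $i<j_1$ has $w_i=h+1$.
\end{lemma}

\begin{proof}
Let $r\in\mathbb Z_q$. Let $i$ be the first index larger than $j_0$ with $w_i=r+1$, and let $j$ be the first index larger than $i$ with $w_j=r$; both exist by Lemma~\ref{lem:after}. We show that $i$ and $j$ are fixed; then $A$ is dense by Lemma~\ref{lem:pairs}.

If $i=j_0+1$, it is fixed. Otherwise $i-1>j_0$, and $v_{i-1}$ equals $w_{i-1}$, or equals $w_{j_1}$ with $j_1<i-1$. In both cases $v_{i-1}$ is a letter that occurs at an index strictly between $j_0$ and $i$, so $v_{i-1}\ne r+1$ by the choice of $i$.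

We have $w_{j-1}\ne r$, because $j-1=i$ or $i<j-1<j$. So $j$ is fixed whenever $v_{j-1}=w_{j-1}$, and also whenever $v_{j-1}=h\ne r$. This settles the case $r\ne h$. Let $r=h$. Some index between $j_0$ and $j_1$ has letter $h+1$, so $i<j_1$, and then $j\le j_1$ because $w_{j_1}=h$. Since $j$ completes a pair, $j=j_1$. Now $v_{j_1-1}=w_{j_1-1}$, so $j_1$ is fixed. This case also proves the second assertion.
\end{proof}

By Lemmas~\ref{lem:windows} and~\ref{lem:bottom}, every member of $I(T)$ is dense, so the construction can be applied to it.

\begin{lemma}\label{lem:invariant}
If $T'\in I(T)$, then $I(T')=I(T)$.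
\end{lemma}

\begin{proof}
We first describe the data of $T$ in terms of $A$. By Lemma~\ref{lem:bottom}, $z_{j_1}=a_p$ for some $p$. Then $a_{p+1},\dots,a_{p+d-1}$ are the passing points, $a_{p+d}=z_{j_2}$, and
\[
u_0=s,\qquad u_i=\rho_i\ (1\le i\le p),\qquad u_i=h\ (p\le i<p+d),\qquad u_i=\rho_i\ (p+d\le i\le m).
\]
Further:
\begin{itemize}
\item[(a)] $\rho_i\ne u_{i-1}$ for $1\le i\le m$, since $a_i$ is fixed.
\item[(b)] $p$ is the least index with $\rho_p+1\in\{\rho_1,\dots,\rho_{p-1}\}$. It has this property by Lemma~\ref{lem:bottom}; and if $\rho_{i'}+1=\rho_i$ with $i<i'<p$, then the index of $a_{i'}$ in $T$ would complete a pair and be smaller than $j_1$.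
\item[(c)] $\rho_i\ne h$ for $p<i\le p+d$.
\item[(d)] $\rho_m=u_m=\ell$, since $m\ge p+d$ and $u_m=v_M=w_M$.
\end{itemize}
Write $T'=A\cup V$ with $V\subseteq U$; the points of $V$ in gap $i$ have letter $u_i$. We run the construction for $T'$, marking its data with primes.

\emph{The last letter.} The last point of $T'$ is $a_m$ or lies in gap $m$. By (d) its letter is $\ell$, so $\ell'=\ell$ and $s'=s$.

\emph{The initial run.} The points of $T'$ in gap $0$ have letter $s$, and $\rho_1\ne s$ by (a). So $j_0'$ is the number of points of $T'$ in gap $0$, and $j_0'+1$ is the index of $a_1$.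

\emph{The first completed pair.} From $a_1$ to $a_p$ the word of $T'$ consists of a nonempty block of letters $\rho_1$, a nonempty block of letters $\rho_2$, and so on up to $\rho_{p-1}$, followed by the letter $\rho_p$. An index in the block of $\rho_{i'}$, $i'<p$, completes a pair only if $\rho_{i'}+1=\rho_i$ for some $i\le i'$. This is impossible for $i=i'$, and for $i<i'$ by (b). The index of $a_p$ does complete a pair, again by (b). So $j_1'$ is the index of $a_p$, and $h'=h$.

\emph{The release.} The points of $V$ in the gaps $p,\dots,p+d-1$ have letter $h$. By (c), the first $d$ points of $T'$ after $a_p$ with a letter different from $h$ are $a_{p+1},\dots,a_{p+d}$. So $j_2'$ is the index of $a_{p+d}$.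

\emph{The states.} We claim that the state of $T'$ is $u_i$ at $a_i$ and at all points of $V$ in gap $i$, and $v'_0=u_0$. For $i=0$ it is $s$. For $p\le i<p+d$ it is $h$, since these points have indices $j$ with $j_1'\le j<j_2'$. For the other $i\ge1$ the state at a point is its letter, which is $\rho_i=u_i$.

Consequently a point of $V$ in gap $i$ is preceded by the state $u_i$, which is its letter, so it is free; and $a_i$ is preceded by the state $u_{i-1}\ne\rho_i$, so it is fixed. Thus $T'$ yields the same set $A$, the same $u_0,\dots,u_m$, and the same set $U$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dense}]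
Each dense set $T$ lies in $I(T)$, all members of $I(T)$ are dense, and $I(T')=I(T)$ for $T'\in I(T)$ by Lemma~\ref{lem:invariant}. By Lemma~\ref{lem:criterion} the intervals $I(T)$ partition the dense sets, and by Lemma~\ref{lem:top} their tops have size at least $d+k$.
\end{proof}

This proves Theorem~\ref{thm:critical}, and with it Theorems~\ref{thm:ideal}, \ref{thm:quotient} and~\ref{thm:intervals}.

\begin{thebibliography}{1}

\bibitem{Cimpoeas}
Mircea Cimpoeas, \emph{Stanley depth of square free Veronese ideals}, arXiv:0907.1232 (2009).

\end{thebibliography}
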